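# A group whose cohomology is $0$-finitary in exactly the odd degrees

## 1. Infinite free and free abelian groups against one vanishing colimit

For $j=0,1,2,\dots$ let $M_j=\bigoplus_{i>j}\mathbb Z e_i$, and let $M_j\to M_{j+1}$ kill $e_{j+1}$ and fix the other basis vectors. An element of $M_j$ involves finitely many $e_i$, so it dies at some later stage. Hence $\varinjlim M_j=0$. Let a group act trivially on every $M_j$, apply $H^n$, and ask whether the colimit is still $0$.

*Free group $\Phi_r$ of finite rank $r$.* Here $H^1(\Phi_r,M_j)=\mathrm{Hom}(\Phi_r,M_j)=M_j^r$, and $\varinjlim M_j^r=0$. The answer is yes in degree $1$, and $H^n(\Phi_r,-)=0$ for $n\ge2$.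

*Free group $\Phi_\infty$ on $x_1,x_2,\dots$.* Now $H^1(\Phi_\infty,M_j)=\mathrm{Hom}(\Phi_\infty,M_j)=\prod_i M_j$. Let $u_j$ send $x_i\mapsto e_i$ for $i>j$ and $x_i\mapsto 0$ for $i\le j$. Then $u_j$ maps to $u_{j+1}$, and no $u_j$ is zero. So $(u_j)$ defines a nonzero element of $\varinjlim H^1(\Phi_\infty,M_j)$: degree $1$ fails. In degrees $n\ge2$ the cohomology is zero and nothing can fail.

*Free abelian group $A$ of countably infinite rank.* Its homology $H_n(A)=\Lambda^nA$ is free abelian, so $H^n(A,M)=\mathrm{Hom}(\Lambda^nA,M)$ for trivial modules $M$. For each $n\ge1$ the group $\Lambda^nA$ has a basis $f_1,f_2,\dots$. The maps $f_i\mapsto e_i$ ($i>j$), $f_i\mapsto0$ ($i\le j$) give a nonzero element of the colimit as before. Every degree $n\ge1$ fails.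

So the set of good degrees can be everything, everything but one point, or empty. Can it be something in between, such as the odd numbers?

## 2. Null systems, the set $\mathcal F_0(G)$, and moieties

**Definition (null systems, $0$-finitary functors).** A *null system* is a (small) filtered colimit system $(M_\lambda)$ with $\varinjlim M_\lambda=0$. An additive functor $F$ between abelian categories is *$0$-finitary* if $\varinjlim F(M_\lambda)=0$ for every null system.

For a group $G$ we take $F=H^n(G,-)$, from $\mathbb ZG$-modules to abelian groups. Let $\mathbb N^+=\{1,2,\dots\}$ and let $\mathcal F_0(G)$ be the set of $n\in\mathbb N^+$ for which $H^n(G,-)$ is $0$-finitary. Degree $0$ is left out because it is always good: $H^0(G,M)\subseteq M$ and filtered colimits are exact, so $\varinjlim H^0(G,M_\lambda)=0$ for every null system.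

The examples say: $\mathcal F_0(\Phi_r)=\mathbb N^+$ (for an arbitrary module $M$, $H^1(\Phi_r,M)$ is a natural quotient of $M^r$), $\mathcal F_0(\Phi_\infty)=\mathbb N^+\setminus\{1\}$, and $\mathcal F_0(A)=\varnothing$.

**Definition (moiety).** A subset of $\mathbb N^+$ is a *moiety* if it is neither finite nor cofinite. The odd numbers form a moiety; the three sets just listed do not.

There is a large class of groups in which moieties cannot occur.

**Definition (Kropholler's class).** $\mathbf H_0\mathfrak F$ is the class of finite groups. For an ordinal $\alpha>0$, $\mathbf H_\alpha\mathfrak F$ is the class of groups admitting a cellular action on a finite-dimensional contractible CW-complex with every cell stabilizer in $\mathbf H_\beta\mathfrak F$ for some $\beta<\alpha$; a group element stabilizing a cell is required to fix it pointwise. $\mathbf H\mathfrak F$ is the union of all $\mathbf H_\alpha\mathfrak F$, and $\mathbf{LH}\mathfrak F$ is the class of groups all of whose finitely generated subgroups lie in $\mathbf H\mathfrak F$.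

For example, $\mathbb Z^n\in\mathbf H_1\mathfrak F$, since it acts freely by translations on the cubulated $\mathbb R^n$; hence the group $A$ of Section 1 is in $\mathbf{LH}\mathfrak F$. It is known that $\mathcal F_0(G)$ is finite or cofinite for every $\mathbf{LH}\mathfrak F$-group $G$. The problem, from P. H. Kropholler, "Groups with many finitary cohomology functors", arXiv:1208.1008 (2012), is to determine whether there is any group at all for which $\mathcal F_0(G)$ is a moiety. There is, and here are the results.

For a finite sequence of integers $c=(c_0,\dots,c_d)$ with all $c_j\ge0$, $c_0\ge1$, and $c_j\ge1$ for some $j\ge1$, put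
$$f_c(k)=1+k+\sum_{j=0}^d c_j\binom kj,\qquad D_c=\{f_c(k):k=0,1,2,\dots\}.$$

**Theorem A.** For each such $c$ there is a countable torsion-free group $G_c$ with $\mathcal F_0(G_c)=\mathbb N^+\setminus D_c$, and this set is a moiety. For $c=(1,1)$, $f_c(k)=2+2k$, so $\mathcal F_0(G_{(1,1)})$ is the set of odd positive integers.

**Theorem B.** Let $D\subseteq\mathbb N^+$ be a finite union of finite sets and of sets $g(\mathbb Z_{\ge0})\cap\mathbb N^+$ with $g\in\mathbb Q[x]$ integer-valued on $\mathbb Z$. Then there is a countable torsion-free group $G$ with $\mathcal F_0(G)=\mathbb N^+\setminus D$. In particular every ultimately periodic subset of $\mathbb N^+$ is $\mathcal F_0(G)$ for some $G$.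

**Theorem C.** If $n\ge1$ and $n-1,n,n+1\notin D_c$, then $H^n(G_c,-)$ commutes with all filtered colimits. For $c=(1,3)$, $D_c=\{2,6,10,\dots\}$, so $H^n(G_c,-)$ commutes with all filtered colimits for $n\equiv0$ mod $4$ ($n\ge4$) and is not even $0$-finitary for $n\equiv2$ mod $4$. So the set of $n$ for which $H^n(G,-)$ commutes with filtered colimits can also be a moiety.

Theorem A alone answers the problem. By the known result, the groups $G_c$ are not in $\mathbf{LH}\mathfrak F$.

## 3. Stallings–Bieri groups: bad in exactly one degree

Recall that $G$ is *of type $FP_n$* if $\mathbb Z$ has a projective $\mathbb ZG$-resolution $P_*$ with $P_i$ finitely generated for $i\le n$, and *of type $FP_\infty$* if it is $FP_n$ for all $n$. Every group is $FP_0$; $FP_1$ means finitely generated. The first lemma turns failures of $FP_n$ into bad degrees.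

**Lemma 1.** If $G$ is of type $FP_n$, then for every filtered system the comparison map $\varinjlim H^k(G,M_\lambda)\to H^k(G,\varinjlim M_\lambda)$ is an isomorphism for $k<n$ and injective for $k=n$. In particular $\{1,\dots,n\}\subseteq\mathcal F_0(G)$. If $G$ is $FP_{n-1}$ but not $FP_n$ ($n\ge1$), then $n\notin\mathcal F_0(G)$.

*Proof.* Let $M=\varinjlim M_\lambda$ and let $P_*$ have $P_i$ finitely generated for $i\le n$. For $i\le n$ the functor $\mathrm{Hom}_G(P_i,-)$ commutes with filtered colimits. If $k<n$, then $H^k$ is computed from the degrees $k-1,k,k+1\le n$, and filtered colimits are exact, so the comparison map is an isomorphism. Let $k=n$. An element of the kernel is represented by a cocycle in $\varinjlim\mathrm{Hom}_G(P_n,M_\lambda)=\mathrm{Hom}_G(P_n,M)$ that is the coboundary of an element of $\mathrm{Hom}_G(P_{n-1},M)=\varinjlim\mathrm{Hom}_G(P_{n-1},M_\lambda)$. It is then already a coboundary at some stage, so the element is zero. For a null system the target is $0$ and injectivity gives $\varinjlim H^k(G,M_\lambda)=0$ for $1\le k\le n$.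

Now let $G$ be $FP_{n-1}$ but not $FP_n$. Take $P_i$ finitely generated for $i\le n-1$ and let $Z=\ker(P_{n-1}\to P_{n-2})$, with $P_{-1}=\mathbb Z$. Then $Z$ is not finitely generated, for otherwise we could continue with a finitely generated projective mapping onto $Z$ and $G$ would be $FP_n$. Let $Z_\lambda$ run over the finitely generated submodules of $Z$ and put $M_\lambda=Z/Z_\lambda$, a null system. From the exact sequence $0\to Z\to P_{n-1}\to\dots\to P_0\to\mathbb Z\to0$,
$$H^n(G,M)=\mathrm{coker}\bigl(\mathrm{Hom}_G(P_{n-1},M)\to\mathrm{Hom}_G(Z,M)\bigr).$$
Since $P_{n-1}$ is finitely generated projective, $\varinjlim\mathrm{Hom}_G(P_{n-1},M_\lambda)=0$. So $\varinjlim H^n(G,M_\lambda)=\varinjlim\mathrm{Hom}_G(Z,M_\lambda)$. The quotient maps $Z\to Z/Z_\lambda$ are compatible and define an element of this colimit. If it were zero, some quotient map $Z\to Z/Z_\mu$ would be zero and $Z=Z_\mu$ would be finitely generated. $\square$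

The argument for $\Phi_\infty$ in Section 1 is the same construction in miniature.

**Definition (Stallings–Bieri groups).** Let $K$ be the free group on $x,y$ and let $\epsilon:K\to\mathbb Z$ send $x,y\mapsto1$. For $m\ge1$ let $SB_m=\ker\bigl(K^m\to\mathbb Z,\ (k_i)\mapsto\sum\epsilon(k_i)\bigr)$.

For instance $SB_1=\ker\epsilon$ is the fundamental group of the graph with vertex set $\mathbb Z$ and two edges from $i$ to $i+1$ for each $i$. It is free of infinite rank, so $\mathcal F_0(SB_1)=\mathbb N^+\setminus\{1\}$.

A *flag complex* is a simplicial complex in which every finite set of pairwise adjacent vertices is a simplex. The *right-angled Artin group* $A_L$ of a flag complex $L$ has the vertices of $L$ as generators, and adjacent vertices commute. Two isolated vertices give $K$; a join of complexes gives the product of their groups.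

**Lemma 2.** $SB_m$ is $FP_{m-1}$ but not $FP_m$, $\mathrm{cd}\,SB_m\le m$, and $\mathcal F_0(SB_m)=\mathbb N^+\setminus\{m\}$.

*Proof.* The Main Theorem of Bestvina–Brady (Invent. Math. 129 (1997)) says: for a finite flag complex $\Lambda$, the kernel of the map $A_\Lambda\to\mathbb Z$ sending all generators to $1$ is $FP_{n+1}$ if and only if $\Lambda$ is homologically $n$-connected. Let $\Lambda$ be the $m$-fold join of $S^0$. It is a flag triangulation of $S^{m-1}$, with $A_\Lambda=K^m$ and kernel $SB_m$. The sphere $S^{m-1}$ is homologically $(m-2)$-connected and not $(m-1)$-connected, which is the first assertion. Next, $\mathrm{cd}\,SB_m\le\mathrm{cd}\,K^m=m$. By Lemma 1 the degrees $1,\dots,m-1$ are good and $m$ is bad; degrees above $m$ are good because cohomology vanishes there. $\square$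

## 4. Free products, and why infinite ones destroy every degree

We can now make any single degree bad. To combine groups we use coefficients induced from subgroups.

**Lemma 3.** Let $C\le\Gamma$ and let $N$ be a $C$-module. Then $N$ is naturally a $C$-direct summand of $\mathrm{Ind}_C^\Gamma N=\mathbb Z\Gamma\otimes_{\mathbb ZC}N$. Induction preserves null systems.

*Proof.* $\Gamma\setminus C$ is stable under left and right multiplication by $C$, so $\mathbb Z\Gamma=\mathbb ZC\oplus\mathbb Z[\Gamma\setminus C]$ as $C$-bimodules; tensor with $N$. Tensor products commute with colimits. $\square$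

**Lemma 4.** $\mathcal F_0(G_1*G_2)=\mathcal F_0(G_1)\cap\mathcal F_0(G_2)$.

*Proof.* In the Mayer–Vietoris sequence
$$\cdots\to H^{n-1}(1,M)\to H^n(G_1*G_2,M)\to H^n(G_1,M)\oplus H^n(G_2,M)\to H^n(1,M)\to\cdots$$
the terms for the trivial group are $M$ in degree $0$ and zero otherwise. For a null system they vanish in the colimit, so for $n\ge1$
$$\varinjlim H^n(G_1*G_2,M_\lambda)\cong\varinjlim H^n(G_1,M_\lambda)\oplus\varinjlim H^n(G_2,M_\lambda).\tag{1}$$
This gives $\supseteq$. Conversely, let $n\in\mathcal F_0(G_1*G_2)$ and let $(N_\lambda)$ be a null system of $G_1$-modules. Apply (1) to $M_\lambda=\mathrm{Ind}_{G_1}^{G_1*G_2}N_\lambda$: the left side is $0$, so $\varinjlim H^n(G_1,M_\lambda)=0$. By Lemma 3, $H^n(G_1,N_\lambda)$ is a natural summand of $H^n(G_1,M_\lambda)$, so $\varinjlim H^n(G_1,N_\lambda)=0$. The same works for $G_2$. $\square$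

So $\mathcal F_0(SB_{a_1}*\dots*SB_{a_r})=\mathbb N^+\setminus\{a_1,\dots,a_r\}$. To remove all even numbers, the sensible first try is the infinite free product $\Gamma$ of the groups $SB_a$ over $a\in\{2,4,6,\dots\}$.

This fails completely: $\mathcal F_0(\Gamma)=\varnothing$. Degree $1$ is bad by Lemma 1, since $\Gamma$ is not finitely generated: a finite subset lies in the free product of finitely many factors. Let $n\ge2$. Then $H^n(\Gamma,M)\cong\prod_aH^n(SB_a,M)$ by restriction. If $H^n(SB_a,-)$ were zero, dimension shifting would give $H^{n'}(SB_a,-)=0$ for all $n'\ge n$; but $H^a(SB_a,-)\ne0$ because $a\notin\mathcal F_0(SB_a)$. So $H^n(SB_a,-)\neq0$ for every $a\ge n$. For each even $a\ge n$ choose an $SB_a$-module $N_a$ with $H^n(SB_a,N_a)\ne0$, and let $M^{(a)}=\mathrm{Ind}_{SB_a}^\Gamma N_a$. By Lemma 3 there is a nonzero $\xi_a\in H^n(SB_a,M^{(a)})$. Let $M_j=\bigoplus_{a>j}M^{(a)}$ (even $a\ge n$), with the projections as transition maps: a null system. The element of $\prod_aH^n(SB_a,M_j)$ with components $\xi_a$ for $a>j$ and $0$ otherwise is nonzero for every $j$, and these elements are compatible. So $n\notin\mathcal F_0(\Gamma)$.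

The exact point of failure: infinitely many pieces contribute to the *same* degree, and an infinite product does not commute with filtered colimits, even when each factor is harmless in that degree. Infinitely many bad pieces are allowed only if finitely many pieces contribute to each degree. One way to arrange this is to let the pieces sit on cells of higher and higher dimension of one contractible complex.

## 5. Right-angled Artin extensions

Suppose $G$ acts on a contractible CW complex, cell stabilizers fixing cells pointwise, with a finite set $\Sigma_p$ of orbit representatives of $p$-cells for each $p$. There is a spectral sequence with $E_1^{p,q}=\prod_{\sigma\in\Sigma_p}H^q(G_\sigma,M)$ converging to $H^{p+q}(G,M)$. If all stabilizers are good in the relevant degrees, then so is $G$. The converse is false, because bad terms can cancel. Take $G=\mathbb Z[\frac12]\rtimes\mathbb Z$, the generator of $\mathbb Z$ acting by multiplication by $2$. It acts on the line $\mathbb R$ through $G\to\mathbb Z$, with one orbit of vertices and one of edges, all stabilizers being $\mathbb Z[\frac12]$. This group is not finitely generated, so degree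 $1$ is bad for it. Yet $G$ is an ascending HNN extension of $\mathbb Z$; the mapping torus of the degree $2$ map of the circle is a finite $2$-dimensional classifying space for it, so $G$ is $FP_\infty$ and $\mathcal F_0(G)=\mathbb N^+$.

We need an action for which no cancellation occurs, at least for enough coefficient modules. Right-angled Artin groups supply one, because the cellular chain complex of a union of tori has zero differential.

Let a group $B$ act on a flag complex $L$ so that

* an element stabilizing a simplex fixes each of its vertices;
* for each $p$ there are finitely many orbits of simplices with $p$ vertices.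

Let $\Sigma_p$ be a set of orbit representatives of simplices with $p$ vertices, with $\Sigma_0=\{\varnothing\}$ and $B_\varnothing=B$. Let $G=A_L\rtimes B$, where $B$ acts on $A_L$ by permuting the generators.

**Proposition 5.** $\mathcal F_0(G)=\{n\ge1:\ n-p\in\mathcal F_0(B_\sigma)\cup\{0\}\text{ for all }0\le p\le n,\ \sigma\in\Sigma_p\}$.

So a stabilizer $B_\sigma$ that is bad in degree $m$, where $\sigma$ has $p$ vertices, makes $G$ bad in degree $p+m$, and there is no other source of badness. For example, let $L$ be one point, so $G=B\times\mathbb Z$. For $B=\Phi_\infty$ the terms $p=0,1$ exclude $n=1$ and $n=2$, and $\mathcal F_0(\Phi_\infty\times\mathbb Z)=\mathbb N^+\setminus\{1,2\}$.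

**Step 1: a contractible complex with an $A_L$-action.** Let $S_L=\bigcup_\sigma(S^1)^\sigma$ be the Salvetti complex with the weak topology: one circle factor for each vertex of $L$, and one torus for each simplex. It has one vertex and one $p$-cell $e_\sigma$ for each simplex $\sigma$ with $p$ vertices. Reading off the $2$-skeleton, $\pi_1S_L=A_L$. For finite $L'$ the complex $S_{L'}$ is aspherical (Charney–Davis, *Finite $K(\pi,1)$s for Artin groups*). A compact subset of $S_L$ meets finitely many cells, so it lies in $S_{L'}$ for some finite full subcomplex $L'$. Hence $\pi_k(S_L)=0$ for $k\ge2$, and the universal cover $X$ of $S_L$ is contractible.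

**Step 2: extending the action to $G$ and finding the cell stabilizers.** $B$ acts cellularly on $S_L$ by permuting coordinates and fixes the vertex. Fix a vertex $x_0\in X$. Each $b\in B$ has a unique lift to $X$ fixing $x_0$, and by uniqueness these lifts form an action of $B$. For a deck transformation $a\in A_L$ we have $b\circ a=(b\cdot a)\circ b$. Indeed both sides lift the same map of $S_L$. Moreover $ax_0$ is the endpoint of the lift from $x_0$ of a loop representing $a$, and $b$ carries that path to the lift from $x_0$ of a loop representing $b\cdot a$; so both sides agree at $x_0$. Thus $G$ acts on $X$.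

Let $\tilde e_\sigma$ be the cube obtained by lifting the characteristic map $[0,1]^\sigma\to S_L$ with the corner $0$ sent to $x_0$. Then $b\tilde e_\sigma=\tilde e_{b\sigma}$. If $b\in B_\sigma$, then $b$ fixes the vertices of $\sigma$, hence fixes $(S^1)^\sigma$ pointwise, hence fixes $\tilde e_\sigma$ pointwise by uniqueness of lifts. Conversely let $ab\,\tilde e_\sigma=\tilde e_\sigma$ with $a\in A_L$, $b\in B$. Projecting to $S_L$ gives $b\sigma=\sigma$, so $b\in B_\sigma$ and $a\tilde e_\sigma=\tilde e_\sigma$, so $a=1$ since deck transformations permute the lifts of a cell freely. Hence the stabilizer of $\tilde e_\sigma$ in $G$ is $B_\sigma$, and it fixes $\tilde e_\sigma$ pointwise.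

Since $A_L$ is simply transitive on the lifts of $e_\sigma$, the $G$-orbits of $p$-cubes correspond to $\Sigma_p$. Stabilizers preserve orientations, so we may orient the orbit representatives and transport by $G$. Therefore $C_*=C_*(X)$ is a resolution of $\mathbb Z$ with
$$C_p\cong\bigoplus_{\sigma\in\Sigma_p}\mathbb Z[G/B_\sigma].\tag{2}$$

**Step 3: the inclusion $\supseteq$, by a spectral sequence.** Let $P_*$ be a projective resolution of $\mathbb Z$ over $\mathbb ZG$. For any subgroup $H$ and $G$-module $P$ the map $g\otimes x\mapsto gx\otimes gH$ is an isomorphism $\mathrm{Ind}_H^G\mathrm{Res}\,P\cong P\otimes\mathbb Z[G/H]$ (diagonal action on the right). So $P_q\otimes\mathbb Z[G/B_\sigma]\cong\mathrm{Ind}_{B_\sigma}^G\mathrm{Res}\,P_q$ is projective. All groups in sight are free or projective over $\mathbb Z$, so by Künneth the total complex $P_*\otimes C_*$ is a projective resolution of $\mathbb Z$. By (2),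
$$\mathrm{Hom}_G(P_q\otimes C_p,M)=\prod_{\sigma\in\Sigma_p}\mathrm{Hom}_{B_\sigma}(P_q,M).\tag{3}$$
As $P_*$ restricts to a projective resolution over $B_\sigma$, filtering by $p$ gives a first-quadrant spectral sequence, natural in $M$,
$$E_1^{p,q}=\prod_{\sigma\in\Sigma_p}H^q(B_\sigma,M)\Rightarrow H^{p+q}(G,M).$$
So $H^n(G,M)$ has a natural finite filtration whose quotients are natural subquotients of the $E_1^{p,n-p}$, $0\le p\le n$.

Let $(M_\lambda)$ be a null system and let $n$ lie in the right-hand set of the proposition. For $p\le n$ and $\sigma\in\Sigma_p$ we have $\varinjlim H^{n-p}(B_\sigma,M_\lambda)=0$; for $n-p=0$ this is the remark on degree $0$ in Section 2. Each $\Sigma_p$ is finite, so the product over $\Sigma_p$ commutes with $\varinjlim$, and filtered colimits are exact. So the colimits of the subquotients vanish, and $\varinjlim H^n(G,M_\lambda)=0$.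

**Step 4: the inclusion $\subseteq$, by a splitting for modules on which $A_L$ acts trivially.** Let $M$ be a $B$-module, viewed as a $G$-module via $G\to B$, and let $P_*$ now be a free $\mathbb ZB$-resolution of $\mathbb Z$, also viewed over $G$. A free $\mathbb ZB$-module is a sum of copies of $\mathbb Z[G/A_L]$, and $\mathbb Z[G/A_L]\otimes C_p\cong\mathrm{Ind}_{A_L}^G\mathrm{Res}\,C_p$. Since $A_L$ permutes the cells of $X$ freely, $C_p$ is $\mathbb ZA_L$-free. So $P_*\otimes C_*$ is a free $\mathbb ZG$-resolution of $\mathbb Z$. As $A_L$ acts trivially on $P_*$ and on $M$, and $(C_*)_{A_L}=C_*(S_L)$,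
$$H^*(G,M)=H^*\bigl(\mathrm{Hom}_B(P_*\otimes C_*(S_L),M)\bigr).$$
The cellular differential of $S_L$ is zero, because every cell lies in a torus $(S^1)^\sigma$ with its standard cell structure. Also $C_p(S_L)\cong\bigoplus_{\sigma\in\Sigma_p}\mathbb Z[B/B_\sigma]$ as $B$-modules, since $B_\sigma$ fixes $(S^1)^\sigma$ pointwise. So the complex splits as a sum over $p$, and naturally in $M$
$$H^n(G,M)\cong\bigoplus_{p\le n}\ \bigoplus_{\sigma\in\Sigma_p}H^{n-p}(B_\sigma,M).\tag{4}$$

Let $n\in\mathcal F_0(G)$, $p\le n$, $\sigma\in\Sigma_p$, and let $(N_\lambda)$ be a null system of $B_\sigma$-modules. Put $M_\lambda=\mathrm{Ind}_{B_\sigma}^BN_\lambda$, a null system by Lemma 3. By Lemma 3, $H^{n-p}(B_\sigma,N_\lambda)$ is a natural summand of $H^{n-p}(B_\sigma,M_\lambda)$, hence by (4) of $H^n(G,M_\lambda)$. So $\varinjlim H^{n-p}(B_\sigma,N_\lambda)=0$, which says $n-p\in\mathcal F_0(B_\sigma)\cup\{0\}$. $\square$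

The task is now concrete. We want $B$ acting on $L$ such that all simplex stabilizers are $FP_\infty$, including $B$ itself, except for one orbit of simplices with $p$ vertices for each $p\ge1$. Those should have stabilizer $SB_{m_p}$, and the bad degrees $p+m_p$ should skip infinitely many integers.

The design is as follows. $SB_m$ is bad because its index set is finite. We shall see in Section 8 that the analogous group over an infinite index set, extended by a group with enough symmetries of that index set, is $FP_\infty$. Take the index set to be the dyadic points of $(0,1)$ and the symmetries to be Thompson's group. A simplex will be a set of disjoint parametrized intervals, and its stabilizer will have nothing left on these intervals. If the intervals leave a gap, there is still an infinite index set with symmetries in the gap; if $p$ intervals cover $[0,1]$, only the $p-1$ division points remain.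

## 6. Dyadic intervals and Thompson's group

**Definition (DPL homeomorphisms and $F$).** A *DPL homeomorphism* between nondegenerate closed intervals with dyadic endpoints is an increasing piecewise linear homeomorphism with finitely many breakpoints, all dyadic, and slopes powers of $2$. *Thompson's group* $F$ is the group of DPL self-homeomorphisms of $[0,1]$.

For example, mapping $[0,\frac14]\to[0,\frac12]$, $[\frac14,\frac12]\to[\frac12,\frac34]$ and $[\frac12,1]\to[\frac34,1]$ affinely, with slopes $2,1,\frac12$, gives an element of $F$. DPL homeomorphisms are closed under composition and inversion and preserve dyadic points.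

*Any two nondegenerate closed intervals with dyadic endpoints are DPL homeomorphic.* Cut both into intervals with dyadic endpoints whose lengths are powers of $2$. Halve pieces until the numbers of pieces agree. Map affinely piece by piece.

For $I\subseteq[0,1]$ nondegenerate, closed, with dyadic endpoints, let $F_I=\{g\in F:g=\mathrm{id}\text{ off }I\}$. Conjugating by a DPL homeomorphism $[0,1]\to I$ gives $F_I\cong F$.

$F$ is torsion-free: if $g(x)\ne x$, then the sequence $x,g(x),g^2(x),\dots$ is strictly monotone. $F$ is of type $FP_\infty$ (Brown–Geoghegan, Invent. Math. 77 (1984)). Hence so is every finite power of $F$, by tensoring resolutions.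

## 7. The group $B$ and the complex of labeled charts

Fix $c=(c_0,\dots,c_d)$ as in Theorem A. Let $S=\mathbb Z[\frac12]\cap(0,1)$, let $\mathcal P_j(S)$ be the set of $j$-element subsets of $S$, and put
$$\hat S=\bigsqcup_{j=0}^d\mathcal P_j(S)\times\{1,\dots,c_j\},\qquad g(e,i)=(ge,i)\quad(g\in F).$$
For $c=(1,1)$ this is just $S$ together with one extra point $(\varnothing,1)$ fixed by $F$. It is worth keeping this case in mind.

For a set $E$ let $K^{(E)}$ be the group of finitely supported functions $E\to K$, and let $\epsilon:K^{(E)}\to\mathbb Z$ be the sum of the values of $\epsilon:K\to\mathbb Z$. Put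
$$B=\ker(\epsilon:K^{(\hat S)}\to\mathbb Z)\rtimes F,\qquad (gk)(e,i)=k(g^{-1}e,i).$$

**Definition (charts).** A *chart* is a DPL homeomorphism $\varphi:[0,1]\to[a,b]\subseteq[0,1]$, and $T(\varphi)=(a,b)$. For an open interval $T$ let $\hat S^T=\{(e,i)\in\hat S:e\cap T\ne\varnothing\}$.

For example $\varphi(t)=t/2$ is a chart with $T(\varphi)=(0,\frac12)$. An element $g\in F$ satisfies $g\varphi=\varphi$ exactly when $g$ is the identity on $[a,b]$; that is why we use parametrized intervals.

Could the vertices of $L$ simply be charts, adjacent when their intervals are disjoint, with $B$ acting through $F$? No. For $p$ intervals covering $[0,1]$ the stabilizer would be $\ker(\epsilon:K^{(\hat S)}\to\mathbb Z)$. This is not finitely generated, since a finite subset lies in $K^{E'}$ for some finite $E'\subset\hat S$. By Lemma 1 it is bad in degree $1$, and Proposition 5 (its hypotheses are checked as below, only more easily) would exclude $n=p+1$ for every $p\ge1$, leaving $\mathcal F_0\subseteq\{1\}$. The coordinates in $\hat S^{T}$ must be frozen too, so we add labels to the charts.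

**Definition (the flag complex $L$).** The vertices are the pairs $(\varphi,h)$ with $\varphi$ a chart and $h\in K^{(\hat S^{T(\varphi)})}$. Put $(\varphi,h)\sim(\varphi',h')$ if and only if $T(\varphi)\cap T(\varphi')=\varnothing$ and $h=h'$ on $\hat S^{T(\varphi)}\cap\hat S^{T(\varphi')}$. $L$ is the flag complex of this graph. $B$ acts by
$$(k,g)(\varphi,h)=(g\varphi,h'),\qquad h'(e,i)=k(e,i)\,h(g^{-1}e,i)\quad\text{for }(e,i)\in\hat S^{gT(\varphi)}.$$

The formula makes sense because $e$ meets $gT$ exactly when $g^{-1}e$ meets $T$. It is an action: applying $(k_2,g_2)$ and then $(k_1,g_1)$ gives the label $k_1(e,i)\,k_2(g_1^{-1}e,i)\,h(g_2^{-1}g_1^{-1}e,i)$, which is the effect of $(k_1\cdot g_1(k_2),g_1g_2)=(k_1,g_1)(k_2,g_2)$. It preserves adjacency, since both labels are moved by the same rule.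

**Step 1: an element stabilizing a simplex fixes its vertices.** The vertices of a simplex have pairwise disjoint nonempty intervals. If $(k,g)$ stabilizes the simplex, then $g$ is increasing and permutes these finitely many intervals, so it preserves each. Each interval belongs to only one vertex of the simplex, so $(k,g)$ fixes each vertex.

**Step 2: finitely many orbits for each $p$.** Let $\sigma=\{(\varphi_j,h_j)\}_{j=1}^p$, $p\ge1$, with $T(\varphi_j)=T_j=(a_j,b_j)$ and $b_j\le a_{j+1}$. First remove the labels. By compatibility there is a well-defined finitely supported $k$ with $k(e,i)=h_j(e,i)^{-1}$ whenever $e\cap T_j\ne\varnothing$, and $k=1$ elsewhere except at $(\varnothing,1)$. The index $(\varnothing,1)$ exists because $c_0\ge1$, and it lies in no $\hat S^T$. Choose $k(\varnothing,1)$ so that $\epsilon(k)=0$. Then $(k,1)\in B$ and $(k,1)\sigma=\{(\varphi_j,1)\}$.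

Now let $\{(\varphi_j,1)\}$ and $\{(\varphi_j',1)\}$ be two simplices with $p$ vertices for which equality holds in the same places among the $p+1$ inequalities
$$0\le a_1,\qquad b_j\le a_{j+1}\ (1\le j<p),\qquad b_p\le1.$$
Let $g=\varphi_j'\varphi_j^{-1}$ on $[a_j,b_j]$, and let $g$ be any DPL homeomorphism between corresponding nondegenerate gaps. Then $g\in F$ and $g\varphi_j=\varphi_j'$, so $(1,g)$ carries one simplex to the other. Hence there are at most $2^{p+1}$ orbits. Conversely, the action preserves the equality pattern. For $p=0$ there is only $\varnothing$.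

**Step 3: the stabilizers.** Let $\sigma=\{(\varphi_j,1)\}_{j=1}^p$, possibly empty, and let $U=[0,1]\setminus\bigcup T_j$. This is a disjoint union of finitely many points and nondegenerate closed intervals $I_1,\dots,I_m$, the *gaps*. By the formula for the action, $(k,g)\in B_\sigma$ if and only if $g=\mathrm{id}$ on $\bigcup T_j$ and $k(e,i)=1$ whenever $e\cap\bigcup T_j\ne\varnothing$. Such a $g$ is a product of elements of the $F_{I_l}$, and such a $k$ is supported on those $(e,i)$ with $e\subseteq U$. With
$$E=\bigsqcup_j\mathcal P_j(S\cap U)\times\{1,\dots,c_j\},\qquad\Theta=\prod_{l=1}^mF_{I_l},$$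
we get
$$B_\sigma=\ker(\epsilon:K^{(E)}\to\mathbb Z)\rtimes\Theta.\tag{5}$$

**Step 4: the case without gaps.** Call $\sigma$ *full* if $m=0$. For $p=0$ we have $U=[0,1]$ and $m=1$, so $\varnothing$ is not full. For each $p\ge1$ there is exactly one orbit of full simplices, given by the pattern of equality everywhere. Here $\Theta=1$ and $S\cap U$ consists of the $p-1$ division points, so
$$B_\sigma\cong SB_{m_p},\qquad m_p=|E|=\sum_jc_j\binom{p-1}j\ge c_0\ge1.\tag{6}$$

*By hand, for $c=(1,1)$.* With $p=1$ there are four orbits, represented by charts onto $[0,1]$, $[0,\frac12]$, $[\frac12,1]$, $[\frac14,\frac12]$. For the chart onto $[0,1]$, $E=\{(\varnothing,1)\}$ and the stabilizer is $SB_1$, bad in degree $1$; it makes $G$ bad in degree $1+1=2$. For the chart onto $[0,\frac12]$, the gap $[\frac12,1]$ remains, $E$ is infinite, and $F_{[1/2,1]}$ acts on it. With $p=2$, the full simplex $[0,\frac12],[\frac12,1]$ has $E=\{(\varnothing,1),(\{\frac12\},1)\}$ and stabilizer $SB_2$; it makes $G$ bad in degree $2+2=4$.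

## 8. A gap makes the stabilizer $FP_\infty$

**Proposition 6.** If $m\ge1$, then $B_\sigma$ is of type $FP_\infty$.

This includes $\sigma=\varnothing$, that is, $B$ itself. We use Brown's criterion (J. Pure Appl. Algebra 44 (1987), Prop. 1.1): *suppose $\Gamma$ acts on an $(n-1)$-acyclic CW complex, cell stabilizers fixing cells pointwise, with finitely many orbits of $p$-cells for each $p\le n$ and stabilizers of $p$-cells of type $FP_{n-p}$ for $p\le n$. Then $\Gamma$ is $FP_n$.* Here "$(n-1)$-acyclic" means that reduced homology vanishes in degrees $\le n-1$. We fix $n\ge0$ and look for such a complex for $\Gamma=B_\sigma$.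

**Step 1: a cube complex with a height function.** Note that $E$ is infinite: a gap contains infinitely many dyadic points, and some $c_j\ge1$ with $j\ge1$. Let $Y$ be the cube complex with vertex set $K^{(E)}$ and cubes $(k;A,z)$, where $k\in K^{(E)}$, $A\subset E$ is finite and $z:A\to\{x,y\}$. The vertices of $(k;A,z)$ are $k\prod_{a\in A'}z_a$ for $A'\subseteq A$, where $z_a$ denotes $z(a)$ placed in coordinate $a$. $Y$ is the directed union, over finite $E'\subset E$, of the subcomplexes of cubes with $k\in K^{E'}$, $A\subseteq E'$. Each is a product of $|E'|$ copies of the Cayley tree of $K$, hence contractible. So $Y$ is acyclic.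

The vertex $k$ has height $\epsilon(k)$. The cube $(k;A,z)$ has unique bottom vertex $k$, a unique top vertex, and vertex heights from $\epsilon(k)$ to $\epsilon(k)+|A|$. Let $Y_J$ be the subcomplex of cubes all of whose vertices have height in $J$. The slab $Y_{[0,n]}$ will be our complex.

**Step 2: the link.** Let $\mathcal J$ be the simplicial complex with vertex set $E\times\{x,y\}$ whose simplices are the finite sets with distinct $E$-coordinates. It is acyclic: a finite subcomplex involves finitely many elements of $E$, so it lies in a cone with apex $(a',x)$ for some unused $a'\in E$. This is the place where infinitude of $E$ enters. For $|E|=m$ finite, $\mathcal J$ would be the $m$-fold join of $S^0$, an $(m-1)$-sphere, in accordance with Lemma 2.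

**Step 3: cutting off below preserves acyclicity.** Let $r\ge1$. The cubes of $Y_{[-r,\infty)}$ not in $Y_{[-r+1,\infty)}$ are those with bottom vertex $v$ of height $-r$. For fixed $v$ they correspond to the pairs $(A,z)$, that is, to the simplices of $\mathcal J$ including the empty one; a $q$-cube corresponds to a $(q-1)$-simplex. The codimension-one faces of $(v;A,z)$ not in $Y_{[-r+1,\infty)}$ are those containing $v$, namely $(v;A\setminus\{a\},z|)$. Order $E$. If $A=\{a_1<\dots<a_q\}$, the cubical boundary gives the face with $a_i$-coordinate at the bottom the sign $(-1)^i$, while the simplicial boundary has $(-1)^{i-1}$. They agree up to a global sign, so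
$$C_*(Y_{[-r,\infty)},Y_{[-r+1,\infty)})\cong\bigoplus_v\tilde C_{*-1}(\mathcal J)$$
up to the sign of the differential, and this is acyclic by Step 2. Hence the inclusion induces $H_*(Y_{[-r+1,\infty)})\cong H_*(Y_{[-r,\infty)})$, and by induction $H_*(Y_{[0,\infty)})\cong H_*(Y_{[-r,\infty)})$ for all $r$. The union over $r$ is $Y$, which is acyclic, so $Y_{[0,\infty)}$ is acyclic.

**Step 4: cutting off above preserves acyclicity in low degrees.** We claim that $Y_{[0,n]}$ is $(n-1)$-acyclic. Let $N\ge n$. The cubes of $Y_{[0,N+1]}$ not in $Y_{[0,N]}$ are those with top vertex $v$ of height $N+1$ and bottom vertex of height $\ge0$, that is, of dimension $\le N+1$. For fixed $v$ such a cube is determined by $(A,z)$ with $|A|\le N+1$, that is, by a simplex of the $N$-skeleton $\mathcal J^{(N)}$ or the empty simplex. The faces that matter are those containing $v$, and now the signs are $(-1)^{i-1}$. So the relative chain complex is $\bigoplus_v\tilde C_{*-1}(\mathcal J^{(N)})$. Since $\mathcal J$ is acyclic, $\mathcal J^{(N)}$ is $(N-1)$-acyclic, and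
$$H_j(Y_{[0,N+1]},Y_{[0,N]})=0\quad\text{for }j\le N.$$
The long exact sequence shows that $H_j(Y_{[0,N]})\to H_j(Y_{[0,N+1]})$ is an isomorphism for $j\le N-1$, in particular for $j\le n-1$. Taking the union over all $N\ge n$ gives $\tilde H_j(Y_{[0,n]})\cong\tilde H_j(Y_{[0,\infty)})=0$ for $j\le n-1$, by Step 3. (For $n=0$ the claim is that $Y_{[0,0]}$ is nonempty.)

**Step 5: the action and its cell stabilizers.** The group $K^{(E)}\rtimes\Theta$ acts on $Y$ by
$$(k,\theta)(k';A,z)=(k\,\theta(k');\ \theta A,\ z\theta^{-1}).$$
This shifts all heights by $\epsilon(k)$. The subgroup $B_\sigma$ is the kernel of $(k,\theta)\mapsto\epsilon(k)$, so it preserves heights and acts on $Y_{[0,n]}$.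

An element of $K^{(E)}\rtimes\Theta$ stabilizing $(1;A,z)$ fixes its unique bottom vertex $1$, so it is some $\theta\in\Theta$, and $\theta A=A$. Let $R\subset S\cap U$ be the finite set of all points occurring in the sets $e$ with $(e,i)\in A$. Then $\theta R=R$. Since $\theta$ is increasing, it fixes $R$ pointwise, hence fixes each element of $A$, hence fixes the cube pointwise. Conversely every $\theta\in\Theta$ fixing $R$ pointwise stabilizes the cube. So the stabilizer is the pointwise stabilizer of $R$ in $\prod F_{I_l}$, which is the product of the groups $F_{I'}$ over the intervals $I'$ into which $R$ cuts the $I_l$. This is a finite power of $F$, so it is $FP_\infty$.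

A general cube $(k;A,z)$ is the translate of $(1;A,z)$ by $(k,1)$. Its stabilizer in $K^{(E)}\rtimes\Theta$ is conjugate by $(k,1)$ to a subgroup of $\Theta\le B_\sigma$ of the form just described. As $B_\sigma$ is normal, this stabilizer lies in $B_\sigma$. So all cube stabilizers in $B_\sigma$ are $FP_\infty$ and fix their cubes pointwise.

**Step 6: finitely many orbits of cubes.** The group $\ker(\epsilon|_{K^{(E)}})$ is transitive on the vertices of each height: if $\epsilon(k)=\epsilon(k')$, then $k'k^{-1}$ lies in it. For a fixed vertex $k_0$, the stabilizer $k_0\Theta k_0^{-1}$ in $B_\sigma$ acts on the cubes with bottom vertex $k_0$ as $\Theta$ acts on the pairs $(A,z)$. So it suffices that $\Theta$ has finitely many orbits on pairs with $|A|=q$, for each $q$; only the bottom heights $0,\dots,n$ occur.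

Each $F_{I_l}$ is transitive on the $q'$-element subsets of $S\cap\mathrm{int}\,I_l$ for each $q'$: map complementary intervals by DPL homeomorphisms. The set $(S\cap U)\setminus\bigcup\mathrm{int}\,I_l$ is finite and fixed pointwise by $\Theta$. So $\Theta$ has finitely many orbits on subsets of $S\cap U$ of bounded size. A pair $(A,z)$ with $|A|=q$ involves a set $R$ of at most $qd$ points, and each $R$ arises from finitely many such pairs. So there are finitely many orbits of pairs with $|A|=q$, and $Y_{[0,n]}$ has finitely many $B_\sigma$-orbits of cubes in each dimension.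

By Steps 4–6 and Brown's criterion $B_\sigma$ is $FP_n$. As $n$ was arbitrary, it is $FP_\infty$. $\square$

## 9. Reading off the bad degrees: proof of Theorem A

Put $G_c=A_L\rtimes B$.

**Step 1: $G_c$ is countable and torsion-free.** There are countably many DPL homeomorphisms, charts and labels, so $L$ and $B$ are countable, and so is $G_c$. The group $A_L$ is the directed union of the subgroups $A_{L'}$ with $L'$ a finite full subcomplex (each embeds, by the retraction $A_L\to A_{L'}$ killing the other generators). Each $A_{L'}$ has the finite-dimensional classifying space $S_{L'}$, so it is torsion-free. Also $K^{(\hat S)}$ and $F$ are torsion-free. An extension of torsion-free groups is torsion-free.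

**Step 2: the set $\mathcal F_0(G_c)$.** Steps 1 and 2 of Section 7 verify the hypotheses of Proposition 5. If $B_\sigma$ is $FP_\infty$, then $\mathcal F_0(B_\sigma)=\mathbb N^+$ by Lemma 1, and $\sigma$ imposes no condition on $n$. By Proposition 6 the only other simplices in the $\Sigma_p$ are the full ones, one for each $p=k+1\ge1$. By (6) and Lemma 2 such a simplex has $\mathcal F_0(B_\sigma)=\mathbb N^+\setminus\{m_p\}$ with $m_p\ge1$, so it imposes exactly the condition
$$n\ne p+m_p=1+k+\sum_jc_j\binom kj=f_c(k).$$
Hence $\mathcal F_0(G_c)=\mathbb N^+\setminus D_c$.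

**Step 3: this set is a moiety.** We have
$$f_c(k+1)-f_c(k)=1+\sum_{j\ge1}c_j\binom k{j-1}.$$
This is at least $1$, so $f_c$ is strictly increasing and $D_c$ is infinite. Since some $c_j\ge1$ with $j\ge1$, it is at least $2$ for all large $k$. So $f_c(k)+1\notin D_c$ for all large $k$, and $D_c$ is not cofinite. Therefore $\mathbb N^+\setminus D_c$ is neither cofinite nor finite.

For $c=(1,1)$, $f_c(k)=1+k+1+k=2+2k$, so $D_c$ is the set of even positive integers and $\mathcal F_0(G_{(1,1)})$ is the set of odd ones. $\square$

## 10. Integer-valued polynomials: proof of Theorem B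

**Step 1: reduction to one polynomial.** Free products of countable torsion-free groups are countable and torsion-free. We have $\mathcal F_0(SB_a)=\mathbb N^+\setminus\{a\}$, $\mathcal F_0(G_c)=\mathbb N^+\setminus D_c$ and $\mathcal F_0(1)=\mathbb N^+$. By Lemma 4, finite free products of these groups realize the complement of any finite union of points and sets $D_c$. So it suffices to show that each $g(\mathbb Z_{\ge0})\cap\mathbb N^+$ is a finite union of finite sets and sets $D_c$.

**Step 2: matching $g$ with some $f_c$.** If $g$ is constant or has negative leading coefficient, the set is finite. Otherwise let $\delta=\deg g\ge1$. If $\delta=1$, replace $g(k)$ by the two polynomials $g(2k)$ and $g(2k+1)$; so we may assume that the slope is at least $2$. For $s\ge0$ Newton's formula gives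
$$g(k+s)=\sum_{j=0}^\delta(\Delta^jg)(s)\binom kj$$
with integer coefficients. For $1\le j\le\delta$, $\Delta^jg$ is a polynomial with positive leading coefficient (a positive constant for $j=\delta$). So for $s$ large, $g(s)\ge2$ and $\Delta^jg(s)\ge1$ for $1\le j\le\delta$, with $\Delta g(s)\ge2$ if $\delta=1$. Put
$$c_0=g(s)-1\ge1,\qquad c_1=\Delta g(s)-1\ge0,\qquad c_j=\Delta^jg(s)\quad(2\le j\le\delta).$$
Then $c_1\ge1$ if $\delta=1$, and $c_\delta\ge1$ if $\delta\ge2$, so $c$ is admissible. The summand $1+k$ in $f_c$ restores the two subtracted units, so $f_c(k)=g(k+s)$. Hence $\{g(k+s):k\ge0\}=D_c$, and only the finitely many values $g(0),\dots,g(s-1)$ are omitted.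

**Step 3: ultimately periodic sets.** The complement of an ultimately periodic set is a finite union of finite sets and arithmetic progressions, and a progression is $g(\mathbb Z_{\ge0})$ for a linear $g$. $\square$

## 11. Commuting with all filtered colimits: proof of Theorem C

For a null system it was enough to see that the source of the comparison map vanishes. Now we must control kernel and cokernel together, and the mapping cone does this.

**Step 1: a spectral sequence for the cone.** Let $(M_\lambda)$ be any filtered system, $M=\varinjlim M_\lambda$, and let $D^*(M)=\mathrm{Tot}\,\mathrm{Hom}_G(P_*\otimes C_*,M)$ with $G=G_c$ and $P_*$ a projective $\mathbb ZG$-resolution, as in Step 3 of Section 5. Filter the mapping cone of $\varinjlim D^*(M_\lambda)\to D^*(M)$ by $p$. In degree $n$ only $0\le p\le n+1$ occur, so the filtration is finite in each degree. Since each $\Sigma_p$ is finite, (3) and exactness of $\varinjlim$ give $E_1^{p,q}=\bigoplus_{\sigma\in\Sigma_p}\kappa_\sigma^q$, with exact sequences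
$$\varinjlim H^q(B_\sigma,M_\lambda)\to H^q(B_\sigma,M)\to\kappa_\sigma^q\to\varinjlim H^{q+1}(B_\sigma,M_\lambda)\to H^{q+1}(B_\sigma,M).\tag{7}$$
So $\kappa_\sigma^q=0$ as soon as the comparison map is surjective in degree $q$ and injective in degree $q+1$.

**Step 2: where $\kappa_\sigma^q$ can be nonzero.** For $q\le-2$ the neighboring terms in (7) vanish. For $q=-1$, $\kappa_\sigma^{-1}=0$ because $\varinjlim M_\lambda^{B_\sigma}\to M^{B_\sigma}$ is injective. If $B_\sigma$ is $FP_\infty$, all $\kappa_\sigma^q=0$ by Lemma 1. If $B_\sigma\cong SB_m$, then by Lemma 2 and Lemma 1 the comparison map is an isomorphism in degrees $\le m-2$ and in degrees $>m$ (where both sides vanish), and injective in degree $m-1$. So it can fail to be surjective only in degrees $m-1,m$ and fail to be injective only in degree $m$. By (7), $\kappa_\sigma^q=0$ unless $q\in\{m-1,m\}$.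

**Step 3: total degrees.** For the full simplex with $p$ vertices, $m=m_p$ and $p+m_p\in D_c$. Hence $E_1$ vanishes in all total degrees not in $\{t-1,t:t\in D_c\}$. Let $n-1,n,n+1\notin D_c$. If $n-1$ or $n$ were of the form $t-1$ or $t$ with $t\in D_c$, then $t\in\{n-1,n,n+1\}$, a contradiction. So the cone has zero cohomology in degrees $n-1$ and $n$. In the long exact sequence of the cone, $\varinjlim H^n(G_c,M_\lambda)\to H^n(G_c,M)$ sits between these two groups, so it is an isomorphism.

**Step 4: the example.** For $c=(1,3)$, $f_c(k)=1+k+1+3k=2+4k$ and $D_c=\{2,6,10,\dots\}$. If $n\equiv0$ mod $4$ and $n\ge4$, then $n-1,n,n+1$ are congruent to $3,0,1$ mod $4$, so none of them is in $D_c$ and $H^n(G_c,-)$ commutes with all filtered colimits. If $n\equiv2$ mod $4$, then $n\in D_c$, and $H^n(G_c,-)$ is not even $0$-finitary by Theorem A. So the set of $n$ for which $H^n(G_c,-)$ commutes with filtered colimits contains all positive multiples of $4$ and misses all $n\equiv2$ mod $4$; it is a moiety. $\square$
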